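\title{Zero-sum-free sets in $\mathbb{F}_p^d$ and a conjectured recursion for the Olson constant}

\begin{abstract}
A subset of $\mathbb{F}_p^d$ is zero-sum-free if none of its nonempty subsets has sum $0$, and the Olson constant $\mathrm{OL}(\mathbb{F}_p^d)$ is one more than the largest size of such a set. It has been conjectured that $\mathrm{OL}(\mathbb{F}_p^d)=p+\mathrm{OL}(\mathbb{F}_p^{d-1})-1$ for fixed $d\ge2$ and all sufficiently large primes $p$. By an explicit construction we show that this fails at $d=3$ for every sufficiently large prime, and that for $d\ge3$ and $p>d(d+1)/2$ the value obtained by iterating the conjecture is too small by at least $d-2$. We also prove that for $d\ge2$ a zero-sum-free set with $t$ points on a line through the origin has at most $d(p-1)-t(t-1)/2$ points, that this is sharp when $d\ge p+1-t(t+1)/2$, and hence that $\mathrm{OL}(\mathbb{F}_p^d)=d(p-1)+1$ for $d\ge p$.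
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A subset $A$ of an additive group $G$ is \emph{zero-sum-free} if no nonempty finite subset of $A$ has sum $0$. The \emph{Olson constant} $\mathrm{OL}(G)$ is the smallest integer $n$ such that no subset of $G$ of cardinality $n$ is zero-sum-free. Throughout, $p$ is an odd prime, $e_1,\dots,e_d$ is the standard basis of $\mathbb{F}_p^d$, and $L=\mathbb{F}_pe_1$. We regard $\mathbb{F}_p^{d-1}$ as the hyperplane $x_d=0$ of $\mathbb{F}_p^d$. A subset of a zero-sum-free set is zero-sum-free, so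
\[
z_d=z_d(p)=\mathrm{OL}(\mathbb{F}_p^d)-1
\]
is the largest size of a zero-sum-free subset of $\mathbb{F}_p^d$.

In dimension one, the set $\{1,\dots,t\}$ is zero-sum-free when $t(t+1)/2<p$, since its nonempty subset sums are integers between $1$ and $p-1$. The following theorem says that no zero-sum-free set is larger, and that none of the same size has fewer subset sums. For $K\subseteq\mathbb{F}_p$ let $\Sigma_0(K)$ be the set of all subset sums of $K$, the empty sum $0$ included.

\begin{theorem}[Balandraud \cite{Bal}]\label{thm:bal}
\begin{itemize}
\item[(a)] If $K\subseteq\mathbb{F}_p$ and $K\cap(-K)=\emptyset$, then $|\Sigma_0(K)|\ge\min\{p,\,1+|K|(|K|+1)/2\}$.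
\item[(b)] $z_1(p)$ is the greatest integer $k$ with $k(k+1)/2<p$.
\end{itemize}
\end{theorem}

We fix the notation
\[
k=z_1(p),\qquad s=p-1-\frac{k(k+1)}2 .
\]
Thus $k<\sqrt{2p}$. The number $s$ counts the residues that lie above the largest subset sum of $\{1,\dots,k\}$. It satisfies $0\le s\le k$, because $(k+1)(k+2)/2\ge p$, and $s=0$ exactly when $p-1$ is a triangular number.

In higher dimension there is more room. If repetitions were allowed, one would take $p-1$ copies of each basis vector, $d(p-1)$ vectors in all. A set can imitate the $p-1$ copies of $e_d$ by $p-1$ distinct points of the hyperplane $x_d=1$, provided $d\ge2$. Indeed, add such points to a zero-sum-free subset of $\mathbb{F}_p^{d-1}$. In a zero-sum subset the number of new points is divisible by $p$, by the last coordinate, hence is zero, and so the union is zero-sum-free. This gives $z_d\ge z_{d-1}+p-1$. Gao, Ruzsa and Thangadurai proved that for $d=2$ this is the truth: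
\begin{equation}\label{eq:GRT}
z_2(p)=p-1+z_1(p)\qquad\text{for all sufficiently large }p .
\end{equation}
The following conjecture, posed in \cite{NV}, extends this to all dimensions.

\begin{quote}
\textbf{Conjecture.} For any fixed $d\ge2$ and every sufficiently large prime $p$,
\begin{equation}\label{eq:conj}
\mathrm{OL}(\mathbb{F}_p^d)=p+\mathrm{OL}(\mathbb{F}_p^{d-1})-1 .
\end{equation}
\end{quote}

Iterating \eqref{eq:conj} predicts $z_d=(d-1)(p-1)+k$, which we call the \emph{iterated value}. It is the size of a set with $k$ points on $L$ and $d-1$ layers of $p-1$ points. The guess is natural, since each of the two parts is optimal on its own terms: $L$ cannot carry more than $k$ points, and a set with no nonempty subset sum in $L$ has at most $(d-1)(p-1)$ points (the case $V=\emptyset$ of Lemma~\ref{lem:poly}). Nevertheless one gains by letting the two parts interact.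

\begin{theorem}\label{thm:three}
For every prime $p\ge7$, $\mathrm{OL}(\mathbb{F}_p^3)\ge 2p+\mathrm{OL}(\mathbb{F}_p)-1$. Consequently, for every sufficiently large prime $p$,
\[
\mathrm{OL}(\mathbb{F}_p^3)\ \ge\ p+\mathrm{OL}(\mathbb{F}_p^2)\ >\ p+\mathrm{OL}(\mathbb{F}_p^2)-1,
\]
so \eqref{eq:conj} fails at $d=3$ for every sufficiently large prime.
\end{theorem}

\begin{theorem}\label{thm:alld}
Let $d\ge3$, $j\ge0$ and $j(j+1)/2+d\le p-1$. Then $z_d(p)\ge(d-1)p+j$. Consequently, if $d(d+1)/2<p$, then
\[
\mathrm{OL}(\mathbb{F}_p^d)\ge(d-1)p+\mathrm{OL}(\mathbb{F}_p)-1,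
\]
so that $\mathrm{OL}(\mathbb{F}_p^d)$ exceeds the value $(d-1)(p-1)+\mathrm{OL}(\mathbb{F}_p)$ predicted by iterating \eqref{eq:conj} by at least $d-2$. If moreover $s\ge d$, which holds for all but $O_d(\sqrt x)$ of the primes $p\le x$, then $\mathrm{OL}(\mathbb{F}_p^d)\ge(d-1)p+\mathrm{OL}(\mathbb{F}_p)$, and the excess is at least $d-1$.
\end{theorem}

\begin{theorem}\label{thm:line}
Let $d\ge2$ and let $A\subseteq\mathbb{F}_p^d$ be zero-sum-free with $t$ elements on some line through $0$. Then
\begin{equation}\label{eq:line}
|A|\le d(p-1)-\frac{t(t-1)}2 .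
\end{equation}
For $t\ge0$ with $t(t+1)/2\le p-1$, this bound is attained by a set with exactly $t$ elements on $L$ whenever $d\ge p+1-t(t+1)/2$. In particular $\mathrm{OL}(\mathbb{F}_p^d)=d(p-1)+1$ for all $d\ge p$.
\end{theorem}

So for $d\ge p$ a set does as well as the $p-1$ copies of each basis vector. We do not determine the exact value of $\mathrm{OL}(\mathbb{F}_p^3)$ for large $p$, and we do not decide, for an individual $d\ge4$, whether the single step \eqref{eq:conj} from $d-1$ to $d$ fails.

Section~\ref{sec:cost} reduces the constructions to a trade between points gained off $L$ and residues spent on $L$. Section~\ref{sec:blocks} describes the simplest such trade and shows why it falls short in dimension three; Section~\ref{sec:W} makes up the difference and proves Theorems~\ref{thm:three} and~\ref{thm:alld}. Section~\ref{sec:upper} bounds the best possible rate of exchange and proves Theorem~\ref{thm:line}.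

\section{Excess and cost}\label{sec:cost}

All our examples have the form $K_j\cup W$, where
\[
K_j=\{e_1,2e_1,\dots,je_1\}\qquad(0\le j<p)
\]
and $W$ is disjoint from $L$. A subset of $W$ can be cancelled by a subset of $K_j$ only if its sum lies in $L$. The subset sums of $K_j$ are of the form $\kappa e_1$ with $0\le\kappa\le j(j+1)/2$, so a subset sum $\tau e_1$ of $W$ is harmless if $\tau$ is a positive integer so small that $\kappa+\tau$ never reaches $p$. This suggests two measurements.

\begin{definition}
Let $W\subseteq\mathbb{F}_p^d\setminus L$ and let $c\ge0$ be an integer. We say that $W$ has \emph{cost at most $c$} if every nonempty $B\subseteq W$ whose sum lies in $L$ has sum $\tau e_1$ for an integer $\tau$ with $1\le\tau\le c$. The \emph{excess} of $W$ is $|W|-(d-1)(p-1)$.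
\end{definition}

\begin{lemma}\label{lem:budget}
If $W\subseteq\mathbb{F}_p^d\setminus L$ has cost at most $c$ and $j(j+1)/2+c\le p-1$, then $K_j\cup W$ is zero-sum-free and has exactly $j$ points on $L$.
\end{lemma}

\begin{proof}
The hypothesis gives $j<p$, so $K_j$ has $j$ points. Let $B\subseteq K_j\cup W$ have sum $0$. The sum of $B\cap K_j$ is $\kappa e_1$ for an integer $\kappa\in[0,j(j+1)/2]$, with $\kappa\ge1$ unless $B\cap K_j=\emptyset$. Hence the sum of $B\cap W$ lies in $L$, and it equals $\tau e_1$ for an integer $\tau\in[0,c]$, with $\tau\ge1$ unless $B\cap W=\emptyset$. Now $p$ divides $\kappa+\tau$ and $0\le\kappa+\tau\le p-1$. So $\kappa=\tau=0$ and $B=\emptyset$.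
\end{proof}

If $W$ has excess $g$, then $|K_j\cup W|=(d-1)(p-1)+j+g$, which beats the iterated value exactly when $j+g>k$. The cost we can afford is $p-1-j(j+1)/2$. For $j=k$ this budget is $s$, which may be $0$. For $j=k-1$ it is $s+k$, which grows with $p$: giving up a single point of the line frees $k$ residues. Any $W$ with excess at least $2$ and cost bounded independently of $p$ therefore wins for all large $p$.

\section{Layers and blocks}\label{sec:blocks}

A layer of $p-1$ points in $x_d=1$ changes neither the excess nor the cost. A layer of $p$ points raises the excess by one, but now the whole layer can occur in a subset whose sum lies in $L$. It cannot occur in part, so it suffices to control one vector, the sum of the layer, and the cheapest value for it is $e_1$. For $d\ge3$ define the \emph{block}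
\[
P_d=\{e_d+e_1\}\cup\{e_d+ie_2:1\le i\le p-1\}.
\]
These are $p$ distinct points of the hyperplane $x_d=1$, with sum $pe_d+e_1+\frac{p(p-1)}2e_2=e_1$; here we use that $p$ is odd.

\begin{lemma}\label{lem:layer}
Let $d\ge2$ and let $W\subseteq\mathbb{F}_p^{d-1}\setminus L$ have excess $g$ and cost at most $c$.
\begin{itemize}
\item[(a)] If $Q$ is a set of $p-1$ points of the hyperplane $x_d=1$, then $W\cup Q\subseteq\mathbb{F}_p^d\setminus L$ has excess $g$ and cost at most $c$.
\item[(b)] If $d\ge3$, then $W\cup P_d\subseteq\mathbb{F}_p^d\setminus L$ has excess $g+1$ and cost at most $c+1$.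
\end{itemize}
\end{lemma}

\begin{proof}
The excess is a count: the dimension rises by one and the size by $p-1$ or $p$. Let $B$ be a nonempty subset with sum in $L$. The last coordinate of the sum is the number of points of $B$ in the new layer, so this number is divisible by $p$. If it is $0$, then $B\subseteq W$ and the sum is $\tau e_1$ with $1\le\tau\le c$; in (a) this is the only case. In (b) the other case is $P_d\subseteq B$. Then the sum of $B$ is $e_1$ plus the sum of $B\cap W$, so the latter lies in $L$ and equals $\tau e_1$ with $0\le\tau\le c$. The sum of $B$ is $(\tau+1)e_1$.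
\end{proof}

\begin{example}\label{ex:five}
Let $p=5$ and $d=3$, so $k=2$, $s=1$, and the iterated value is $2\cdot4+2=10$. Take the eleven points
\[
(1,0,0),\ (2,0,0);\qquad (a,1,0),\ 1\le a\le4;\qquad (1,0,1),\ (0,1,1),\ (0,2,1),\ (0,3,1),\ (0,4,1).
\]
In a zero-sum subset the third coordinate forces none or all of the last five points, and all five add up to $(1,10,5)=e_1$. The second coordinate then rules out the four points $(a,1,0)$. The first coordinate of what is left is an integer between $0$ and $1+2+1=4$, which vanishes modulo $5$ only for the empty set. Hence $z_3(5)\ge11$.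
\end{example}

\begin{proposition}\label{prop:blocks}
Let $d\ge2$, $t\ge0$, $0\le h\le d-2$ and $t(t+1)/2+h\le p-1$. Then $\mathbb{F}_p^d$ contains a zero-sum-free set of size $(d-1)(p-1)+t+h$ with exactly $t$ points on $L$.
\end{proposition}

\begin{proof}
Start from the empty subset of $\mathbb{F}_p^1\setminus L$, which has excess $0$ and cost at most $0$. Pass to dimension $2$ by Lemma~\ref{lem:layer}(a), to dimensions $3,\dots,h+2$ by part (b), and to the remaining dimensions by part (a). The resulting set has excess $h$ and cost at most $h$. Add $K_t$ and apply Lemma~\ref{lem:budget}.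
\end{proof}

With $d=3$, $t=k$, $h=1$ this gives $z_3\ge2(p-1)+k+1$ whenever $s\ge1$, and together with \eqref{eq:GRT} this already contradicts \eqref{eq:conj} for the large primes with $p-1$ not triangular. When $s=0$ the budget for $t=k$ is empty. This is not a defect of the construction: for $t=k$ the right side of \eqref{eq:line} equals $(d-1)(p-1)+k+s$, which for $s=0$ is the iterated value. So we must drop to $t=k-1$, and then for $d=3$ one block only repays the lost point.

The restriction $h\le d-2$ comes from the second layer. The line $x_2=1$ in $\mathbb{F}_p^2$ has exactly $p$ points, so a block there would be a whole coset of $L$, and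
\begin{equation}\label{eq:coset}
\sum_{a\in\mathbb{F}_p}(ae_1+u)=\frac{p(p-1)}2e_1+pu=0\qquad\text{for every }u .
\end{equation}
To gain two points in $\mathbb{F}_p^3$ we therefore design the second and third layers together.

\section{A set of excess two in $\mathbb{F}_p^3$}\label{sec:W}

We look for $W\subseteq\mathbb{F}_p^3\setminus L$ with $2p$ points and bounded cost. Let $\pi(x_1,x_2,x_3)=(x_2,x_3)$. A subset of $W$ has its sum in $L$ exactly when the projections of its points add up to $0$, and the fibers of $\pi$ are the cosets of $L$, of which $W$ contains none in full, by \eqref{eq:coset}. We first choose the projections and then the first coordinates.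

\subsection*{All or none}
Suppose $W$ contains a set $Y$ of $y$ points in one fiber, and $B\subseteq W$ has its sum in $L$ and contains $i$ points of $Y$ with $0<i<y$. Exchanging these for any other $i$ points of $Y$ keeps the sum in $L$ but moves its first coordinate. Fixing $i-1$ points and varying the last gives $y-i+1$ different values; fixing $i+1$ points and varying the one left out gives $i+1$ values. So the cost is at least $(y+2)/2$. For $y$ near $p$ and $p$ large this is beyond the budget $s+k\le2k<2\sqrt{2p}$. A large fiber must be used entirely or not at all.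

\subsection*{Choosing the projections}
The first attempt is $p-1$ points over $(1,0)$, $p-1$ points over $(0,1)$, and two extra points in other fibers. Any subset sum $(v,w)$ of the projections of the extra points is cancelled by $i\equiv-v$ points of the first fiber and $l\equiv-w$ points of the second, with $i,l\in[0,p-1]$. All-or-none requires $i,l\in\{0,p-1\}$, that is $v,w\in\{0,1\}$. This forces both extra points to lie over $(1,1)$, and then their sum $(2,2)$ violates the requirement.

So we take only $p-2$ points in each of the two fibers, and four extra points. The gain is that a fiber of $p-2$ points cannot supply the residue $-1$: a subset sum $(v,w)$ with $v=1$ or $w=1$ cannot be cancelled at all. The requirement becomes that every subset sum $(v,w)$ of the four extra projections has $v=1$, or $w=1$, or $v,w\in\{0,2\}$. The vectors $(1,1),(1,1),(1,-1),(-1,1)$ have this property; see Figure~\ref{fig:nine}.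

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray!35] (-1.5,-1.5) grid (3.5,3.5);
\draw[->] (-1.8,0)--(3.9,0) node[right]{$v$};
\draw[->] (0,-1.8)--(0,3.9) node[above]{$w$};
\draw[dashed,thick] (1,-1.8)--(1,3.7) node[above]{$v=1$};
\draw[dashed,thick] (-1.8,1)--(3.7,1) node[right]{$w=1$};
\foreach \x/\y in {1/-1,-1/1,1/1,3/1,1/3} \draw[fill=white,thick] (\x,\y) circle (3.5pt);
\foreach \x/\y in {0/0,2/0,0/2,2/2} \fill (\x,\y) circle (3.5pt);
\end{tikzpicture}
\caption{The nine subset sums $(v,w)$ of the four vectors $(1,1)$, $(1,1)$, $(1,-1)$, $(-1,1)$. Five of them (open circles) lie on the lines $v=1$ or $w=1$; the other four (filled circles) form the square $\{0,2\}^2$.}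
\label{fig:nine}
\end{figure}

\subsection*{Choosing the first coordinates}
Only finitely many subsets survive, and the first coordinates are chosen to make their sums small and positive. Of the two large fibers only the totals matter, and these are set by the two residues omitted from each. Put
\begin{gather*}
Y=\{(a,1,0):a\in\mathbb{F}_p\setminus\{1,-1\}\},\qquad Z=\{(a,0,1):a\in\mathbb{F}_p\setminus\{0,-1\}\},\\
q_0=(0,1,1),\qquad q_1=(1,1,1),\qquad m=(1,1,-1),\qquad n=(0,-1,1),\\
W_3=Y\cup Z\cup\{q_0,q_1,m,n\}.
\end{gather*}

\begin{lemma}\label{lem:W}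
The set $W_3\subseteq\mathbb{F}_p^3\setminus L$ has $2p$ points, hence excess $2$, and cost at most $3$.
\end{lemma}

\begin{proof}
Since $p$ is odd, $1\ne-1$. So $|Y|=|Z|=p-2$, and the projections $(1,0)$, $(0,1)$, $(1,1)$, $(1,-1)$, $(-1,1)$ of $Y$, $Z$, $\{q_0,q_1\}$, $m$, $n$ are distinct and nonzero. Thus $W_3$ is disjoint from $L$ and has $2(p-2)+4=2p$ points. As $\sum_{a\in\mathbb{F}_p}a=0$, the first coordinates add up to $0-1-(-1)=0$ on $Y$ and to $0-0-(-1)=1$ on $Z$.

Let $B\subseteq W_3$ have its sum in $L$. Put $i=|B\cap Y|$, $l=|B\cap Z|$, $\sigma=|B\cap\{q_0,q_1\}|$ and $\delta=|B\cap\{m\}|-|B\cap\{n\}|$, so that $i,l\in[0,p-2]$, $\sigma\in\{0,1,2\}$, $\delta\in\{-1,0,1\}$. The second and third coordinates vanish, so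
\[
i\equiv-v,\qquad l\equiv-w\pmod p,\qquad\text{where }(v,w)=(\sigma+\delta,\ \sigma-\delta).
\]
Neither $i$ nor $l$ is congruent to $-1$, so $v\ne1$ and $w\ne1$. Of the nine pairs $(\sigma,\delta)$ this excludes $(0,1)$, $(0,-1)$, $(1,0)$, $(2,1)$, $(2,-1)$, for which $(v,w)$ is $(1,-1)$, $(-1,1)$, $(1,1)$, $(3,1)$, $(1,3)$. The other four have $v,w\in\{0,2\}$. If $v=0$ then $i=0$, and if $v=2$ then $i=p-2$, that is $Y\subseteq B$; the value of $w$ decides in the same way between $B\cap Z=\emptyset$ and $Z\subseteq B$. Also $\delta=1$ means $m\in B$, $n\notin B$; $\delta=-1$ means the reverse; and $\delta=0$ means both or neither. The nonempty sets $B$ are therefore the following seven, where $\epsilon\in\{0,1\}$.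
\[
\begin{array}{c|c|l|l}
(\sigma,\delta)&(v,w)&B&\text{first coordinate of the sum}\\ \hline
(0,0)&(0,0)&\{m,n\}&1+0=1\\
(1,1)&(2,0)&Y\cup\{m,q_\epsilon\}&0+1+\epsilon\in\{1,2\}\\
(1,-1)&(0,2)&Z\cup\{n,q_\epsilon\}&1+0+\epsilon\in\{1,2\}\\
(2,0)&(2,2)&Y\cup Z\cup\{q_0,q_1\}&0+1+0+1=2\\
(2,0)&(2,2)&W_3&2+1+0=3
\end{array}
\]
Every value lies in $\{1,2,3\}$.
\end{proof}

\begin{remark}
With these projections, no choice of first coordinates gives cost at most $2$. The sets $Y\cup\{m,q_0\}$ and $Y\cup\{m,q_1\}$ have different sums, which would be $e_1$ and $2e_1$; name the two points so that $q_1-q_0=e_1$. Then $Y\cup\{m,q_0\}$ has sum $e_1$, the same reasoning gives $Z\cup\{n,q_1\}$ the sum $2e_1$, and the disjoint union of these two sets, which is everything, has sum $3e_1$.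
\end{remark}

\begin{example}\label{ex:seven}
Let $p=7$, so $k=3$, $s=0$, and the iterated value for $d=3$ is $2\cdot6+3=15$. The first coordinates are $0,2,3,4,5$ on $Y$, with sum $14\equiv0$, and $1,2,3,4,5$ on $Z$, with sum $15\equiv1$. The subset sums of $K_2$ are at most $3$ and the cost is at most $3$, and $3+3<7$, so $K_2\cup W_3$ is a zero-sum-free set of $16$ points. The point $3e_1$ cannot be put back, since $m+n+e_1+2e_1+3e_1=7e_1=0$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:alld}]
Apply Lemma~\ref{lem:layer}(b) to $W_3$ a total of $d-3$ times. The set $W_d=W_3\cup P_4\cup\dots\cup P_d$ has $(d-1)p$ points and cost at most $3+(d-3)=d$. If $j(j+1)/2+d\le p-1$, Lemma~\ref{lem:budget} shows that $K_j\cup W_d$ is zero-sum-free, so $z_d\ge(d-1)p+j$.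

Suppose $d(d+1)/2<p$. By Theorem~\ref{thm:bal}(b), $k\ge d$ and $k(k+1)/2\le p-1$; the first inequality says that the $k$ residues freed by dropping $ke_1$ cover the cost $d$. Indeed, for $j=k-1$,
\[
\frac{j(j+1)}2+d=\frac{k(k+1)}2-k+d\le p-1 .
\]
So $z_d\ge(d-1)p+k-1$, which is the stated bound on $\mathrm{OL}(\mathbb{F}_p^d)=z_d+1$ because $\mathrm{OL}(\mathbb{F}_p)=k+1$, and which exceeds $(d-1)(p-1)+k$ by $d-2$.

If $s\ge d$, then $k(k+1)/2+d\le p-1$, so $j=k$ is allowed. This gives $z_d\ge(d-1)p+k$, which exceeds $(d-1)(p-1)+k$ by $d-1$. Finally, a prime $p\le x$ with $s<d$ has the form $1+k(k+1)/2+i$ with $0\le i<d$ and $1\le k<\sqrt{2x}$. There are at most $d\sqrt{2x}$ integers of this form.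
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
For $d=3$ the condition $d(d+1)/2<p$ reads $p\ge7$, so Theorem~\ref{thm:alld} gives $z_3\ge2p+k-1$, which is the first claim; the set is $K_{k-1}\cup W_3$. For large $p$, \eqref{eq:GRT} turns this into $z_3\ge z_2+p$, that is $\mathrm{OL}(\mathbb{F}_p^3)\ge p+\mathrm{OL}(\mathbb{F}_p^2)$. This is the only use of \eqref{eq:GRT} and the only place where $p$ must be sufficiently large.
\end{proof}

Some bound on $d$ in terms of $p$ is needed in Theorem~\ref{thm:alld}: for $d>p-k+1$ the number $(d-1)p+k-1$ is larger than $d(p-1)$, and $z_d\le d(p-1)$ by \eqref{eq:line}.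

\section{The upper bound}\label{sec:upper}

A block buys one point for one residue. We now show that no set does better: each unit of excess forces one more value of a subset sum on $L$. To count these values against $|W|$, we write down a polynomial of low degree that detects the empty subset, and compare degrees. We use two standard facts.

First, for $u\in\mathbb{F}_p$, Fermat's little theorem gives $1-u^{p-1}=1$ if $u=0$ and $1-u^{p-1}=0$ otherwise. Second, every function $\{0,1\}^N\to\mathbb{F}_p$ is represented by exactly one \emph{multilinear} polynomial, that is, one of degree at most $1$ in each variable. Indeed, multilinear polynomials and functions on $\{0,1\}^N$ both form spaces of dimension $2^N$, and evaluation is onto, because $\prod_{i\in I}x_i\prod_{i\notin I}(1-x_i)$ is the indicator function of a single point; so evaluation is a bijection.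

\begin{lemma}\label{lem:poly}
Let $d\ge2$, let $W\subseteq\mathbb{F}_p^d$ be zero-sum-free, and let $V$ be the set of $v\in\mathbb{F}_p$ such that $ve_1$ is the sum of a nonempty subset of $W$. Then $|W|\le(d-1)(p-1)+|V|$.
\end{lemma}

\begin{proof}
Let $W=\{b_1,\dots,b_N\}$ with $N\ge1$, and let $\lambda_r(x)$ be the $r$th coordinate of $\sum_ix_ib_i$, a linear form in $x=(x_1,\dots,x_N)$. Points $x\in\{0,1\}^N$ correspond to subsets of $W$. Since $W$ is zero-sum-free, $0\notin V$, so we may define
\[
F(x)=\prod_{r=2}^d\bigl(1-\lambda_r(x)^{p-1}\bigr)\prod_{v\in V}\bigl(1-v^{-1}\lambda_1(x)\bigr),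
\qquad\deg F\le(d-1)(p-1)+|V| .
\]
We have $F(0)=1$. Let $x\in\{0,1\}^N$ be nonzero. If the sum of the corresponding subset is not in $L$, then $\lambda_r(x)\ne0$ for some $r\ge2$ and the first product vanishes. If it is in $L$, then $\lambda_1(x)\in V$ and the second product vanishes. So $F$ agrees on $\{0,1\}^N$ with $\prod_{i=1}^N(1-x_i)$. Replacing every power $x_i^a$ with $a\ge2$ by $x_i$ turns $F$ into a multilinear polynomial with the same values on $\{0,1\}^N$ and no larger degree. By uniqueness this polynomial is $\prod_i(1-x_i)$, which has degree $N$. Hence $N\le\deg F$.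
\end{proof}

It remains to bound $|V|$. The values in $V$ must avoid the negatives of the subset sums of the points on the line, and Theorem~\ref{thm:bal}(a) says that there are many of those, whatever the points are.

\begin{proof}[Proof of Theorem~\ref{thm:line}]
\emph{Upper bound.} A linear automorphism preserves zero-sum-freeness, so we may take the line to be $L$. Since $t(t-1)/2$ is nondecreasing on the integers $t\ge0$, we may take $t$ to be the exact number of points of $A$ on $L$. Let $K\subseteq\mathbb{F}_p$ be the set of first coordinates of $A\cap L$, let $W=A\setminus L$, and let $V$ be as in Lemma~\ref{lem:poly}.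

The set $K$ is zero-sum-free, so $1+t(t+1)/2\le p$ by Theorem~\ref{thm:bal}(b). Also $K\cap(-K)=\emptyset$: if $a$ and $-a$ both lie in $K$, then either $a=-a$, so that $a=0\in K$ because $p$ is odd, or $\{a,-a\}$ is a zero-sum pair. Theorem~\ref{thm:bal}(a) gives $|\Sigma_0(K)|\ge1+t(t+1)/2$. The sets $-V$ and $\Sigma_0(K)$ are disjoint: if $-v$ is a subset sum of $K$ and $ve_1$ is the sum of a nonempty subset of $W$, the union of the two subsets is a nonempty subset of $A$ with sum $0$. Therefore $|V|\le p-1-t(t+1)/2$, and Lemma~\ref{lem:poly} gives
\[
|A|=t+|W|\le t+(d-1)(p-1)+p-1-\frac{t(t+1)}2=d(p-1)-\frac{t(t-1)}2 .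
\]

\emph{Sharpness.} Let $h=p-1-t(t+1)/2\ge0$ be the whole budget. The condition $d\ge p+1-t(t+1)/2$ says $h\le d-2$, so there are enough dimensions to spend it on blocks. Proposition~\ref{prop:blocks} gives a zero-sum-free set with exactly $t$ points on $L$ and with $t+(d-1)(p-1)+h$ points, which is the middle term of the last display.

\emph{The case $d\ge p$.} For $t=1$ the condition for sharpness reads $d\ge p$, and the bound is $d(p-1)$; so $z_d\ge d(p-1)$. Conversely, \eqref{eq:line} applies to every zero-sum-free set and any line through $0$, and its right side is at most $d(p-1)$. Hence $z_d=d(p-1)$.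
\end{proof}

\begin{remark}\label{rem:shape}
Take $t=k$. If $s\le d-2$, the condition for sharpness holds, so the largest zero-sum-free sets with the maximal number $k$ of points on a line through $0$ have size exactly $(d-1)(p-1)+k+s$. When $p-1$ is triangular this is the iterated value. Suppose now that $d\ge3$, $d(d+1)/2<p$ and $s\le d-3$, which includes the case $s=0$. The set $K_{k-1}\cup W_d$ has $(d-1)(p-1)+k+d-2$ points, which is strictly more. So giving up one point on the line is necessary: a zero-sum-free set of maximum size has fewer than $k$ points on every line through $0$. For $p=7$ and $d=3$, three points on a line through $0$ limit the size to $18-3=15$, while Example~\ref{ex:seven} has $16$ points.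
\end{remark}

\begin{remark}
The set $K_j\cup W_d$ falls short of \eqref{eq:line} with $t=j$ by $p-d-j(j+1)/2$. This is $1$ when the budget is fully spent, that is when $j(j+1)/2+d=p-1$, and the missing unit is the difference between the cost $3$ and the excess $2$ of $W_3$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bal}
\'E. Balandraud, \emph{An addition theorem and maximal zero-sum free sets in $\mathbb{Z}/p\mathbb{Z}$}, Israel J. Math. 188 (2012), 405--429.

\bibitem{NV}
Hoi H. Nguyen and Van Vu, \emph{A characterization of incomplete sequences in $F_p^d$}, arXiv:1112.0754 (2011).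

\end{thebibliography}
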